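\title{Irreducible non-metrizable path systems in random graphs}

\begin{abstract}
A consistent path system in a graph chooses one path between every two vertices, in such a way that subpaths of chosen paths are chosen. It is metrizable if all chosen paths are shortest paths for some positive edge weights, and irreducible if the vertex set cannot be split into two nonempty parts each of which contains the chosen paths between its own vertices. We prove that $G(n,1/2)$ has an irreducible non-metrizable path system with probability tending to one, as conjectured by Cizma and Linial. We also show that in the random graph process, with probability tending to one, such a system exists exactly from the moment at which the minimum degree reaches two.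
\end{abstract}

\section{Introduction}

Graphs are finite and simple, and paths are simple and undirected. A \emph{path system} in a graph $G=(V,E)$ is a collection $\mathcal P$ of paths of $G$ that contains, for all $u,v\in V$, exactly one path $P_{u,v}$ with ends $u$ and $v$; here $P_{u,u}$ is the one-vertex path. The system is \emph{consistent} if every subpath of a path of $\mathcal P$ belongs to $\mathcal P$. From now on, ``path system'' means ``consistent path system''.

Consistency is what remains of the notion of a shortest path when lengths are forgotten. Indeed, let $w\colon E\to\mathbb R_{>0}$ be a weight function, and let $w(P)$ be the total weight of the edges of a path $P$. A subpath of a $w$-shortest path is $w$-shortest, so if $w$-shortest paths are unique they form a path system. A path system $\mathcal P$ is \emph{metrizable} if there is a $w>0$ for which every path of $\mathcal P$ is a $w$-shortest path between its ends (ties are allowed), and \emph{non-metrizable} otherwise. Thus $\mathcal P$ is metrizable exactly when the linear inequalities $w(P_{u,v})\le w(Q)$, one for each pair $u,v$ and each $u$--$v$ path $Q$, have a positive solution.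

Call a set $A\subseteq V$ \emph{closed} if all vertices of $P_{u,v}$ lie in $A$ whenever $u,v\in A$. A \emph{reduction} of $\mathcal P$ is a partition $V=A\sqcup B$ into two nonempty closed sets, and $\mathcal P$ is \emph{irreducible} if it has no reduction. Closed sets play the role of convex sets, and a reduction is a pair of complementary half-spaces. The simplest systems have many reductions. A tree has a unique path system, and deleting any edge yields a reduction. If every pair of vertices of a complete graph is joined by its edge, then every partition is a reduction. Both systems are metrizable, by unit weights.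

The two properties are of different kinds. A few contradictory inequalities among ten vertices make a system non-metrizable (Lemma~\ref{lem:petersen}), and such a contradiction can be planted in any connected graph that contains a suitable subgraph (Lemma~\ref{lem:extend}). Irreducibility is a condition on all partitions of $V$ at once. We call a graph \emph{good} if it has a path system that is both irreducible and non-metrizable, and ask which graphs are good.

Let $G(n,p)$ be the random graph on $\{1,\dots,n\}$ in which each pair is an edge independently with probability $p$. An event holds \emph{with high probability} (w.h.p.) if its probability is $1-o(1)$ as $n\to\infty$. In $G(n,1/2)$ about half of the pairs are nonadjacent, and each such pair has about $n/4$ two-edge paths to choose from. With so much freedom one expects to be able to destroy every partition. Cizma and Linial~\cite{CL} conjectured that asymptotically almost every graph is good, specifically that $G(n,1/2)$ is good w.h.p. This is our first result.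

\begin{theorem}\label{thm:dense}
W.h.p.\ $G(n,1/2)$ has a consistent path system that is irreducible and non-metrizable.
\end{theorem}

How sparse can a random good graph be? A vertex of degree one is interior to no path, so it can be split off from any path system. Hence a good graph has minimum degree $\delta\ge2$ (Lemma~\ref{lem:degree}). This condition is not sufficient in general (Remark~\ref{rem:notsufficient}), but in a random graph it is the last obstruction to disappear. The \emph{random graph process} $(G_m)_{0\le m\le\binom n2}$ is obtained by ordering the pairs of $\{1,\dots,n\}$ uniformly at random and letting $G_m$ consist of the first $m$ pairs.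

\begin{theorem}\label{thm:process}
In the random graph process, w.h.p.\ the following holds simultaneously for all $m$: the graph $G_m$ has an irreducible non-metrizable path system if and only if $\delta(G_m)\ge2$.
\end{theorem}

\begin{corollary}\label{cor:threshold}
Let $p=(\log n+\log\log n+c_n)/n$. The probability that $G(n,p)$ has an irreducible non-metrizable path system tends to $0$, $e^{-e^{-c}}$, $1$ according as $c_n\to-\infty$, $c_n\to c$, $c_n\to+\infty$.
\end{corollary}

The location of the threshold comes from counting vertices of degree at most one. Their expected number is $n(1-p)^{n-1}+n(n-1)p(1-p)^{n-2}$. For $c_n\to c$ we have $(1-p)^n\sim e^{-np}\sim e^{-c}/(n\log n)$, so the first term tends to $0$ and the second to $e^{-c}$.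

Theorem~\ref{thm:dense} is the case $p=1/2$ of Corollary~\ref{cor:threshold}, but it has a short independent proof, given in Section~\ref{sec:dense} after two examples in Section~\ref{sec:examples} that show its two ingredients separately. Sections~\ref{sec:planting}--\ref{sec:estimates} prove Theorem~\ref{thm:process}.

\medskip\noindent\textbf{Notation.} The logarithm is natural, and $n$ is assumed sufficiently large where needed. We write $N(x)$ for the neighborhood of $x$, $N(u,v)=N(u)\cap N(v)$, $\delta$ and $\Delta$ for the minimum and maximum degree, and $e(S)$ and $e(S,T)$ for the number of edges inside $S$ and between disjoint sets $S,T$; a subscript names the graph. The \emph{length} of a path or cycle is its number of edges, and the \emph{girth} of a graph is the length of its shortest cycle. Thus girth at least $5$ means that two neighbors of a vertex $x$ are nonadjacent and have no common neighbor other than $x$.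

\section{Two examples and two elementary facts}\label{sec:examples}

\subsection{A non-metrizable system in the Petersen graph}

Suppose that every adjacent pair is joined by its edge and every nonadjacent pair by a path of length two. Such a system is consistent, since the proper subpaths are vertices and edges, and it is metrizable by unit weights. To obtain a contradiction among the inequalities, we force some pairs at distance two to take a detour of length three, arranged symmetrically so that the sum of the resulting inequalities collapses.

Let $\Pi$ be the Petersen graph, with vertices $v_i,u_i$ ($i\in\mathbb Z_5$), \emph{outer edges} $v_iv_{i+1}$, \emph{spokes} $v_iu_i$, and \emph{inner edges} $u_iu_{i+2}$. The outer edges form a $5$-cycle and so do the inner edges, so a cycle of length at most $4$ would consist of two spokes $v_iu_i$, $v_ju_j$ and the edges $v_iv_j$, $u_iu_j$; this requires $j-i=\pm1$ and $j-i=\pm2$, which is impossible. Hence $\Pi$ has girth $5$. Each vertex therefore has $3$ neighbors and $6$ further vertices at distance two, which accounts for all $10$ vertices: two nonadjacent vertices have exactly one common neighbor. For $i\in\mathbb Z_5$ put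
\[
T_i=v_i\,v_{i-1}\,u_{i-1}\,u_{i+2}.
\]
This is a path because $(i+2)+2=i-1$ in $\mathbb Z_5$, and its ends $v_i,u_{i+2}$ are also joined by the shorter path $v_iu_iu_{i+2}$; see Figure~\ref{fig:petersen}. Let $\mathcal P^\Pi$ consist of the edge for each adjacent pair, the path $T_i$ for the pair $\{v_i,u_{i+2}\}$, and the unique path of length two for every other nonadjacent pair.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\node[circle,fill,inner sep=1.4pt,label=above:$v_0$] (v0) at (90:2) {};
\node[circle,fill,inner sep=1.4pt,label=right:$v_1$] (v1) at (18:2) {};
\node[circle,fill,inner sep=1.4pt,label=below:$v_2$] (v2) at (-54:2) {};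
\node[circle,fill,inner sep=1.4pt,label=below:$v_3$] (v3) at (-126:2) {};
\node[circle,fill,inner sep=1.4pt,label=left:$v_4$] (v4) at (162:2) {};
\node[circle,fill,inner sep=1.4pt,label=right:$u_0$] (u0) at (90:1) {};
\node[circle,fill,inner sep=1.4pt,label=above:$u_1$] (u1) at (18:1) {};
\node[circle,fill,inner sep=1.4pt,label=right:$u_2$] (u2) at (-54:1) {};
\node[circle,fill,inner sep=1.4pt,label=left:$u_3$] (u3) at (-126:1) {};
\node[circle,fill,inner sep=1.4pt,label=above:$u_4$] (u4) at (162:1) {};
\draw[gray] (v0)--(v1)--(v2)--(v3)--(v4) (v1)--(u1) (v2)--(u2) (v3)--(u3) (u4)--(u1)--(u3)--(u0);
\draw[ultra thick] (v0)--(v4)--(u4)--(u2);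
\draw[very thick,dashed] (v0)--(u0)--(u2);
\end{tikzpicture}
\caption{The Petersen graph. The chosen path from $v_0$ to $u_2$ is the detour $T_0=v_0v_4u_4u_2$ (thick), which has an outer edge, a spoke and an inner edge; the rejected path $v_0u_0u_2$ (dashed) has only a spoke and an inner edge. The other four detours are the rotations of $T_0$.}\label{fig:petersen}
\end{figure}

\begin{lemma}\label{lem:petersen}
The system $\mathcal P^\Pi$ is consistent. There is no $w>0$ on $E(\Pi)$ such that
\begin{equation}\label{eq:petersen}
w(T_i)\le w(v_iu_i)+w(u_iu_{i+2})\qquad\text{for all }i\in\mathbb Z_5 .
\end{equation}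
In particular, $\mathcal P^\Pi$ is non-metrizable.
\end{lemma}

\begin{proof}
All vertices and edges belong to $\mathcal P^\Pi$, so only the subpaths of length two of the $T_i$ need checking. These are $v_iv_{i-1}u_{i-1}$, with ends $\{v_i,u_{i+4}\}$, and $v_{i-1}u_{i-1}u_{i+2}$, with ends $\{v_{i-1},u_{(i-1)+3}\}$. Both pairs are nonadjacent and neither has the form $\{v_j,u_{j+2}\}$. So the path chosen for each of them is the unique path of length two, which is the subpath in question.

Written out, \eqref{eq:petersen} reads
\[
w(v_iv_{i-1})+w(v_{i-1}u_{i-1})+w(u_{i-1}u_{i+2})\le w(v_iu_i)+w(u_iu_{i+2}).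
\]
Sum over $i\in\mathbb Z_5$. Each spoke appears once on each side. Each inner edge also appears once on each side, because $u_{i-1}u_{i+2}=u_ju_{j+2}$ with $j=i+2$. What remains is $\sum_iw(v_iv_{i-1})\le0$, which is false for $w>0$.
\end{proof}

The system $\mathcal P^\Pi$ is not irreducible. The set $\{v_0,\dots,v_4\}$ is closed because $P_{v_i,v_{i+2}}=v_iv_{i+1}v_{i+2}$, and the set $\{u_0,\dots,u_4\}$ is closed because $P_{u_i,u_{i+1}}=u_iu_{i+3}u_{i+1}$.

\subsection{An irreducible system in $K_{5,5}$}

A partition $V=A\sqcup B$ fails to be a reduction as soon as some chosen path $u\,m\,v$ has both ends on one side and its midpoint $m$ on the other. All our proofs of irreducibility rest on this observation. In the next example, the midpoints are spread out enough to defeat every partition.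

\begin{example}\label{ex:bipartite}
Let $K_{5,5}$ have classes $\{a_i\}$ and $\{b_i\}$, $i\in\mathbb Z_5$. Join adjacent pairs by their edge, and for $i\ne j$ put $P_{a_i,a_j}=a_i\,b_{i+j}\,a_j$ and $P_{b_i,b_j}=b_i\,a_{i+j}\,b_j$. This system is metrizable by unit weights. We show that it is irreducible. For $t\in\mathbb Z_5$ the involution $i\mapsto t-i$ has one fixed point and swaps two disjoint pairs, so $b_t$ is the midpoint for two disjoint pairs of $a$'s, and $a_t$ for two disjoint pairs of $b$'s. Let $A\sqcup B$ be a reduction, where $A$ contains at least three of the $a_i$. If $A$ contains at least four, then for each $t$ one of the two pairs with midpoint $b_t$ lies in $A$; so $A$ contains all $b_t$, hence all $a_t$, and $B$ is empty. Otherwise $B$ contains exactly two, say $a_p$ and $a_q$. Then $b_{p+q}\in B$. But the other pair with midpoint $b_{p+q}$ lies in $A$, so $b_{p+q}\in A$, a contradiction.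
\end{example}

The task is to have both phenomena in one system: the detours of Lemma~\ref{lem:petersen} on a small part of the graph, and well-spread midpoints everywhere.

\subsection{Monotonicity and the degree obstruction}

\begin{lemma}\label{lem:mono}
If $G\subseteq G^*$ have the same vertex set and $G$ is good, then $G^*$ is good.
\end{lemma}

\begin{proof}
Let $\mathcal P$ be an irreducible non-metrizable path system in $G$. It is a path system in $G^*$, and whether a partition is a reduction depends only on $\mathcal P$. If $w>0$ on $E(G^*)$ made all paths of $\mathcal P$ shortest in $G^*$, then they would be shortest in $G$ for the restriction of $w$, because $G$ has fewer competing paths.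
\end{proof}

\begin{lemma}\label{lem:degree}
If $G$ has at least $3$ vertices and $\delta(G)\le1$, then $G$ is not good.
\end{lemma}

\begin{proof}
If $G$ has an isolated vertex, it has no path system. If $\deg v=1$, then $v$ is interior to no path, so $\{v\}\sqcup(V\setminus\{v\})$ is a reduction of every path system.
\end{proof}

\begin{remark}\label{rem:notsufficient}
The condition $\delta\ge2$ does not suffice. If $G$ has a bridge, its two sides form a reduction of every path system, since a path with both ends on one side cannot cross the bridge twice. If two vertices $x,x'$ of degree two have the same neighbors $a,b$, then $G$ is not good either: in an irreducible system $x$ is interior to some path, so $axb$ is a subpath and $P_{a,b}=axb$ by consistency, and the same argument gives $P_{a,b}=ax'b$. The proof of Theorem~\ref{thm:process} must therefore use expansion, and must control the position of the vertices of low degree.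
\end{remark}

\section{Random midpoints: the graph $G(n,1/2)$}\label{sec:dense}

We first recall the tail bounds used in this section and in Section~\ref{sec:estimates}. Let $X\sim\mathrm{Bin}(N,p)$ and $\mu=Np$. Then
\begin{align}
\Pr(X\ge k)&\le\binom Nkp^k\le\Big(\frac{e\mu}k\Big)^k &&\text{for integers }k\ge1,\label{eq:upper}\\
\Pr(X\le k)&\le e^{-\mu}\Big(\frac{e\mu}k\Big)^k &&\text{for real }0<k\le\mu,\label{eq:lower}\\
\Pr(X\le(1-\gamma)\mu)&\le e^{-\gamma^2\mu/2} &&\text{for }0<\gamma<1.\label{eq:chernoff}
\end{align}
The first is a union bound with $\binom Nk\le(eN/k)^k$; the other two are Chernoff's bounds.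

\begin{lemma}\label{lem:denseprops}
W.h.p.\ $G=G(n,1/2)$ has the following properties.
\begin{itemize}
\item[(D1)] Some set $X$ of $10$ vertices induces a copy of $\Pi$.
\item[(D2)] All degrees are at least $n/3$, and any two vertices have a common neighbor.
\item[(D3)] Every set $W$ with $|W|\ge n/12$ contains at least $|W|^2/10$ nonadjacent pairs.
\item[(D4)] $e(A,B)\ge|A||B|/3$ for all disjoint $A,B$ with $|A|\ge n/8$ and $|B|\ge n/2$.
\end{itemize}
\end{lemma}

\begin{proof}
(D1) Take $\lfloor n/10\rfloor$ disjoint $10$-sets. Each induces a copy of $\Pi$ with probability at least $2^{-45}$, independently, so (D1) fails with probability at most $(1-2^{-45})^{\lfloor n/10\rfloor}$.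

(D2) A degree has mean $(n-1)/2$, and $n/3\le\frac34\cdot\frac{n-1}2$ for $n\ge9$. By \eqref{eq:chernoff} some degree is below $n/3$ with probability at most $ne^{-(n-1)/64}$. Some pair has no common neighbor with probability at most $n^2(3/4)^{n-2}$.

(D3) For $|W|=s$ the number of nonadjacent pairs in $W$ is binomial with mean $s(s-1)/4$, and $s^2/10$ is at most half of the mean when $s\ge5$. By \eqref{eq:chernoff} the failure probability for $W$ is at most $e^{-s(s-1)/32}=e^{-\Omega(n^2)}$, and there are at most $2^n$ sets.

(D4) The mean is $|A||B|/2$. By \eqref{eq:chernoff} with $\gamma=1/3$ the failure probability is at most $e^{-|A||B|/36}\le e^{-n^2/576}$, and there are at most $3^n$ pairs $(A,B)$.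
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dense}]
Fix a graph $G$ satisfying (D1)--(D4), and identify $G[X]$ with $\Pi$. Call a pair $\{u,v\}$ \emph{free} if it is nonadjacent and not contained in $X$. We define a random system $\mathcal P$. Adjacent pairs are joined by their edge, and nonadjacent pairs inside $X$ by their path in $\mathcal P^\Pi$. For each free pair $\{u,v\}$, independently, choose a midpoint $m(u,v)$ uniformly from $N(u,v)$, which is nonempty by (D2), and let $P_{u,v}=u\,m(u,v)\,v$.

\emph{Every outcome is consistent.} The proper subpaths of paths of length at most two are vertices and edges. The only longer paths are the $T_i$. Their subpaths belong to $\mathcal P^\Pi$ by Lemma~\ref{lem:petersen}, and $\mathcal P^\Pi\subseteq\mathcal P$ because the copy is induced: no pair that is nonadjacent in $\Pi$ has been given an edge.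

\emph{Every outcome is non-metrizable.} If $w>0$ made all paths of $\mathcal P$ shortest, then comparing $T_i$ with the path $v_iu_iu_{i+2}$ of $G$ would give \eqref{eq:petersen}.

\emph{Some outcome is irreducible.} Every partition has a side $A$ with $1\le a=|A|\le n/2$. Let $B=V\setminus A$. We bound the probability that $B$ is closed. There are up to $n^a$ sets $A$ of size $a$, so we need a bound that decays faster than $n^{-a}$. The case $A=\{x\}$ shows why one is available: the neighborhood of $x$ contains order $n^2$ free pairs, and each of them chooses $x$ with probability at least $1/n$. In general, we count triples consisting of a free pair in $B$ and a common neighbor in $A$.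

First, at least $a/12$ vertices $x\in A$ satisfy $|N(x)\cap B|\ge n/12$. If $a\le n/8$, every $x\in A$ does, because $n/3-n/8\ge n/12$ by (D2). If $a>n/8$, degrees alone give nothing, and we use (D4): $\sum_{x\in A}|N(x)\cap B|\ge a|B|/3\ge an/6$. If fewer than $a/12$ vertices qualified, this sum would be less than $\frac a{12}\cdot n+a\cdot\frac n{12}=\frac{an}6$.

For each such $x$, property (D3) applied to $W=N(x)\cap B$ gives at least $n^2/1440$ nonadjacent pairs in $W$, and at most $45$ of them lie inside $X$. Counting the triples by $x$ instead of by the pair,
\[
s(A):=\sum_{\{u,v\}\subseteq B\text{ free}}|N(u,v)\cap A|\ \ge\ \frac a{12}\Big(\frac{n^2}{1440}-45\Big)\ \ge\ c\,a\,n^2,\qquad c=10^{-5}.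
\]
If $B$ is closed, no free pair in $B$ has its midpoint in $A$. By independence, $|N(u,v)|\le n$ and $1-t\le e^{-t}$,
\[
\Pr(B\text{ is closed})\le\prod_{\{u,v\}\subseteq B\text{ free}}\Big(1-\frac{|N(u,v)\cap A|}{|N(u,v)|}\Big)\le e^{-s(A)/n}\le e^{-can}.
\]
Since $\sum_{a\ge1}\binom nae^{-can}\le\sum_{a\ge1}(ne^{-cn})^a<1$ for large $n$, there is a choice of midpoints for which no set $B$ with $1\le|V\setminus B|\le n/2$ is closed. This system has no reduction.
\end{proof}

\section{Planting a non-metrizable system in a sparse graph}\label{sec:planting}

Near the threshold $p\approx\log n/n$ both ingredients of the previous proof are missing. For $p\le2\log n/n$ the expected number of copies of $\Pi$ is at most $n^{10}p^{15}=o(1)$, and a given pair has a common neighbor with probability at most $np^2=o(1)$. Most chosen paths must be long, and independent random choices would violate consistency.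

Sparseness helps in another way. In a connected graph of girth at least $5$, take weights in $(1,1.01)$ for which shortest paths are unique. Then \emph{every} path $yxz$ of length two is chosen: it weighs less than $2.02$, and any other $y$--$z$ path has at least three edges. In a reduction, every vertex therefore has at most one neighbor on the other side, so the edges across the cut form a matching. The spokes of $\Pi$ are such a cut, but a graph with good expansion has none. This gives irreducibility without any random choice, but the system is metrizable. The plan is to keep shortest paths on most of the graph and to replace them by a non-metrizable system on a subgraph $F$. This section supplies the two tools: a non-metrizable system on subgraphs $F$ that sparse graphs do contain, and a consistent way to join it to shortest paths outside $F$.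

\subsection{Subdivisions of the Petersen graph}

A \emph{subdivision} of $\Pi$ is a graph $F$ obtained by replacing each edge $e=xy$ of $\Pi$ by an $x$--$y$ path $F_e$ of length at least one, these paths being internally disjoint. The vertices of $\Pi$ are the \emph{branch vertices} of $F$.

\begin{lemma}\label{lem:subdiv}
Every subdivision $F$ of $\Pi$ has a non-metrizable path system $\mathcal P^F$.
\end{lemma}

Between branch vertices the paths should follow $\mathcal P^\Pi$. The difficulty is to route the subdividing vertices consistently. We assign each of them to one branch vertex, so that $F$ becomes a copy of $\Pi$ whose vertices have been blown up into trees; inside a tree there is no choice to make.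

\begin{proof}
For each $e\in E(\Pi)$ choose an edge $g_e$ of $F_e$. Deleting $g_e$ splits $F_e$ into two \emph{legs}, one starting at each end of $e$; a leg may be a single vertex. For $x\in V(\Pi)$ let $D_x$ be the union of the three legs at $x$. The $D_x$ are trees, their vertex sets partition $V(F)$, and $g_{xy}$ joins the tip of a leg of $D_x$ to the tip of a leg of $D_y$.

Let $a\in D_x$, $b\in D_y$ and $P^\Pi_{x,y}=x_0x_1\cdots x_k$, where $k=0$ if $x=y$. Define $P^F_{a,b}$ as the walk that starts at $a$, crosses the edges $g_{x_0x_1},\dots,g_{x_{k-1}x_k}$ in this order, ends at $b$, and inside each tree $D_{x_i}$ follows the unique path from its entry point to its exit point. It is a path because the trees $D_{x_0},\dots,D_{x_k}$ are distinct, and the definition is symmetric in $a$ and $b$.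

Let $c\in D_{x_i}$ and $d\in D_{x_j}$, $i\le j$, be vertices of $P^F_{a,b}$. The $c$--$d$ segment crosses $g_{x_ix_{i+1}},\dots,g_{x_{j-1}x_j}$ and follows tree paths in between, since a subpath of a tree path is a tree path. As $x_i\cdots x_j=P^\Pi_{x_i,x_j}$ by the consistency of $\mathcal P^\Pi$, the segment is $P^F_{c,d}$. So $\mathcal P^F$ is consistent.

The tree path between the tips of two different legs of $D_{x_i}$ is the union of these legs. Hence for branch vertices $x,y$ the path $P^F_{x,y}$ is the concatenation of $F_{x_0x_1},\dots,F_{x_{k-1}x_k}$. Suppose that $w>0$ makes $\mathcal P^F$ shortest, and put $w_\Pi(e)=w(F_e)>0$. Comparing $P^F_{v_i,u_{i+2}}$ with the path $F_{v_iu_i}$ followed by $F_{u_iu_{i+2}}$ gives \eqref{eq:petersen} for $w_\Pi$, contradicting Lemma~\ref{lem:petersen}.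
\end{proof}

\subsection{Extending a path system from a subgraph}

If we used shortest paths of the whole graph for the pairs not contained in $F$, such a path could pass through two vertices of $F$ along a route other than the one prescribed by $\mathcal P^F$. To avoid this, we contract $F$ to a point, take shortest paths in the contracted graph, which visit that point at most once, and fill in the visit with a path of $\mathcal P^F$.

Let $H$ be a connected graph and $F\subseteq H$ a subgraph, not necessarily induced, with a path system $\mathcal P^F$. We also write $F$ for $V(F)$. Let $\widehat H$ be the multigraph obtained from $H$ by deleting all edges with both ends in $F$ and identifying the vertices of $F$ to a single vertex $f$. It is connected, and its edges are the edges of $H$ with at most one end in $F$. Let $\widehat w>0$ be weights on $E(\widehat H)$ that are linearly independent over $\mathbb Q$. Such weights can be chosen in any prescribed open intervals: pick them one at a time, avoiding the countable $\mathbb Q$-span of the earlier ones. Distinct paths with the same ends have distinct edge sets and hence distinct weights, so any two vertices $x,y$ of $\widehat H$ are joined by a unique shortest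 path $R_{x,y}$, and
\begin{equation}\label{eq:segment}
\text{for $a,b$ on $R_{x,y}$, the $a$--$b$ segment of $R_{x,y}$ is $R_{a,b}$.}
\end{equation}

For $x\notin F$, the edges of $R_{x,f}$ form a path $Q_x$ in $H$ from $x$ to a vertex $x^*\in F$, the end in $F$ of the last edge, and $Q_x$ meets $F$ only in $x^*$. For $x\in F$ let $x^*=x$ and let $Q_x$ be the one-vertex path. By \eqref{eq:segment}, if $a\notin F$ lies on $Q_x$, then $Q_a$ is the final segment of $Q_x$ and $a^*=x^*$. Define
\[
P_{x,y}=
\begin{cases}
R_{x,y}&\text{if }x,y\notin F\text{ and }f\notin R_{x,y},\\
Q_x,\ \text{then }P^F_{x^*,y^*},\ \text{then }Q_y\text{ reversed}&\text{otherwise.}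
\end{cases}
\]

\begin{lemma}\label{lem:extend}
The collection $\mathcal P=\{P_{x,y}\}$ is a path system in $H$ that contains $\mathcal P^F$. If $\mathcal P^F$ is non-metrizable, so is $\mathcal P$.
\end{lemma}

\begin{proof}
For $x,y\in F$ the definition gives $P_{x,y}=P^F_{x,y}$. Each $P_{x,y}$ is a path. This needs an argument only in the second case with $x,y\notin F$; then $f\in R_{x,y}$, by \eqref{eq:segment} the two parts of $R_{x,y}$ are $R_{x,f}$ and $R_{f,y}$, and so $Q_x$ and $Q_y$ have no common vertex outside $F$.

Let $a,b$ be vertices of $P_{x,y}$, with $a$ first when we walk from $x$. If $P_{x,y}=R_{x,y}$ avoids $f$, then the $a$--$b$ segment is $R_{a,b}$ and avoids $f$, so it is $P_{a,b}$. Otherwise $P_{x,y}$ consists of an initial part $Q_x-x^*$ outside $F$, a middle part $P^F_{x^*,y^*}$, and a final part $Q_y-y^*$ outside $F$.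
\begin{itemize}
\item If $a,b$ both lie in the initial part or both in the final part, the segment is a segment of $R_{x,f}$ or $R_{y,f}$ that avoids $f$. It equals $R_{a,b}=P_{a,b}$.
\item If $a,b$ both lie in the middle part, the segment is $P^F_{a,b}=P_{a,b}$ by the consistency of $\mathcal P^F$.
\item If $a$ is in the initial part and $b$ in the middle part, the segment is $Q_a$ followed by $P^F_{x^*,b}$. Since $a^*=x^*$ and $b^*=b$, this is $P_{a,b}$. Exchanging $x$ and $y$ covers $a$ in the middle and $b$ in the final part.
\item If $a$ is in the initial part and $b$ in the final part, then $x,y\notin F$ and $f$ lies between $a$ and $b$ on $R_{x,y}$, so $f\in R_{a,b}$. Hence $P_{a,b}$ is $Q_a$, then $P^F_{a^*,b^*}$, then $Q_b$ reversed, and this is the segment because $a^*=x^*$ and $b^*=y^*$.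
\end{itemize}
Finally, if $w>0$ on $E(H)$ makes all paths of $\mathcal P$ shortest in $H$, then its restriction to $E(F)$ makes all paths of $\mathcal P^F$ shortest in $F$.
\end{proof}

By Lemmas~\ref{lem:subdiv} and~\ref{lem:extend}, every connected graph that contains a subdivision of $\Pi$ has a non-metrizable path system. What remains is to choose $F$ and $\widehat w$ so that the system is irreducible.

\section{The process near the threshold}\label{sec:sandwich}

Theorem~\ref{thm:process} concerns all graphs of the process at once, including the one at the random time when $\delta$ reaches $2$. We handle this by trapping that time between two graphs $G^-\subseteq G^+$ of fixed densities and proving a deterministic statement about every graph between them. Lower bounds on numbers of edges are required of $G^-$ and upper bounds of $G^+$, so both pass to all intermediate graphs.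

Give each pair $e$ of vertices an independent uniform label $\lambda_e\in[0,1]$, and let $G_{\le p}$ be the graph with edge set $\{e:\lambda_e\le p\}$. Almost surely the labels are distinct, and their increasing order is a uniformly random order of the pairs. So the labels generate the random graph process, each $G_{\le p}$ is one of the graphs $G_m$, and $G_{\le p}$ has the law of $G(n,p)$. Put
\[
p_-=\frac{\log n}n,\qquad p_+=\frac{2\log n}n,\qquad G^-=G_{\le p_-},\qquad G^+=G_{\le p_+},
\]
\[
\eta=\frac1{100},\qquad\beta=(800e)^{-2},\qquad\varepsilon=\frac{e^{-801}}{800},
\]
\[
L=\{v:\deg_{G^-}(v)\le\eta\log n\},\qquad U=\{1,\dots,\lfloor\varepsilon n\rfloor\}.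
\]
The set $L$ contains the vertices of low degree, which need separate treatment. The set $U$ is where $F$ will be found; it is fixed in advance and small, so that no vertex has many neighbors in it. The numbers $800=8/\eta$ and $400=4/\eta$ come from Section~\ref{sec:construction}, and $\beta$ and $\varepsilon$ are chosen to make (R4) and (R6) below hold.

\begin{lemma}\label{lem:typical}
W.h.p.\ all of the following hold.
\begin{itemize}
\item[(R1)] $|L|\le n^{0.2}$ and $\Delta(G^+)\le20\log n$.
\item[(R2)] No path of length $1$ or $2$ in $G^+$ joins two distinct vertices of $L$, and no vertex of $L$ lies on a cycle of length at most $4$ of $G^+$.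
\item[(R3)] Distinct cycles of length at most $4$ in $G^+$ are vertex-disjoint.
\item[(R4)] $e_{G^+}(S)<|S|\log n/800$ whenever $1\le|S|\le\beta n$.
\item[(R5)] $e_{G^-}(S,T)\ge\beta^2n\log n/2$ for disjoint $S,T$ with $|S|,|T|\ge\beta n$.
\item[(R6)] Every vertex has at most $\frac\eta4\log n$ neighbors in $U$ in the graph $G^+$.
\item[(R7)] $e_{G^-}(U)\ge\varepsilon^2n\log n/3$.
\end{itemize}
\end{lemma}

\begin{proposition}\label{prop:good}
Let $n$ be large and suppose that \textup{(R1)--(R7)} hold. Then every graph $G$ with $G^-\subseteq G\subseteq G^+$ and $\delta(G)\ge2$ is good.
\end{proposition}

We prove Proposition~\ref{prop:good} in Section~\ref{sec:construction} and Lemma~\ref{lem:typical} in Section~\ref{sec:estimates}. To deduce the main results we also use the classical theorem of Erd\H os and R\'enyi on the minimum degree (see~\cite{Bol}): for $p=(\log n+\log\log n+c_n)/n$,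
\begin{equation}\label{eq:mindeg}
\Pr\big(\delta(G(n,p))\ge2\big)\to0,\ e^{-e^{-c}},\ 1\quad\text{as}\quad c_n\to-\infty,\ c,\ +\infty .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:process}]
The densities $p_-$ and $p_+$ correspond to $c_n=-\log\log n$ and $c_n=\log n-\log\log n$. By \eqref{eq:mindeg} and Lemma~\ref{lem:typical}, w.h.p.\ $\delta(G^-)\le1$, $\delta(G^+)\ge2$, and (R1)--(R7) hold. Assume this, and let $G_m$ be any graph of the process. If $\delta(G_m)\le1$, then $G_m$ is not good by Lemma~\ref{lem:degree}. Let $\delta(G_m)\ge2$. The graphs of the process are nested, and $G_m\not\subseteq G^-$ because $\delta(G^-)\le1$; hence $G_m\supseteq G^-$. If $G_m\subseteq G^+$, then $G_m$ is good by Proposition~\ref{prop:good}. Otherwise $G_m\supseteq G^+$. Then $G^+$ is good by Proposition~\ref{prop:good}, and $G_m$ is good by Lemma~\ref{lem:mono}.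
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:threshold}]
The graph $G_{\le p}$ is a member of the process, so by Theorem~\ref{thm:process} the probability that it is good differs by $o(1)$ from the probability that $\delta(G_{\le p})\ge2$. It has the law of $G(n,p)$, so \eqref{eq:mindeg} applies.
\end{proof}

\section{Construction of the path system}\label{sec:construction}

Throughout this section $n$ is large, (R1)--(R7) hold, $G^-\subseteq G\subseteq G^+$, and $\delta(G)\ge2$. We prove that $G$ is good.

\subsection{A spanning subgraph of girth five}

By Lemma~\ref{lem:mono} we may discard edges, and we use this to remove the short cycles. Let $H$ be obtained from $G$ by deleting one edge from each cycle of length at most $4$. By (R3) these cycles are vertex-disjoint, so at most $n/3$ edges are deleted and each vertex loses at most one edge. By (R2) the vertices of $L$ lose none; this matters because such a vertex may have degree exactly two. Hence $H$ has girth at least $5$ and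
\begin{equation}\label{eq:degrees}
\deg_H(x)\ge2\quad(x\in L),\qquad\deg_H(x)\ge\eta\log n-1\quad(x\notin L).
\end{equation}
It suffices to show that $H$ is good. From now on, neighbors are taken in $H$ unless stated otherwise.

\subsection{A subdivision of $\Pi$ in general position}

Paths of length two that meet $F$ will not be chosen automatically, so edges at $F$ are lost for the argument of Section~\ref{sec:planting}. We therefore want every vertex to send only a small share of its edges to $F$, and vertices of $L$ to send none. Let $U'=U\setminus(L\cup N_{G^+}(L))$. By (R1), at most $n^{0.2}(1+20\log n)$ vertices are removed from $U$, each of degree at most $20\log n$. With (R7),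
\[
e_H(U')\ge\frac{\varepsilon^2}3n\log n-\frac n3-n^{0.2}(1+20\log n)\,20\log n\ge\frac{\varepsilon^2}4n\log n .
\]
Since $|U'|\le\varepsilon n$, the graph $H[U']$ has average degree at least $\frac\varepsilon2\log n$, which tends to infinity. Mader's theorem (1967; see~\cite{Die}) states that for every $r$, every graph of sufficiently large average degree contains a subdivision of $K_r$. So $H[U']$ contains a subdivision of $K_{10}$. Keeping only the paths that correspond to the edges of a copy of $\Pi$ in $K_{10}$, we obtain a subdivision $F\subseteq H[U']$ of $\Pi$. We have no control over the size of $F$ beyond $F\subseteq U$, and need none. The following hold.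
\begin{itemize}
\item[(F1)] $F\cap L=\emptyset$, and no vertex of $L$ has a neighbor in $F$, by the choice of $U'$.
\item[(F2)] Every vertex has at most $\frac\eta4\log n$ neighbors in $F$, by (R6).
\item[(F3)] Every $x\in F$ has at least $\eta\log n-1-\frac\eta4\log n\ge\frac\eta2\log n$ neighbors outside $F$, by \eqref{eq:degrees}, (F1) and (F2).
\end{itemize}

\subsection{No cut of $H-F$ is a matching}

\begin{lemma}\label{lem:cut}
Let $V\setminus F=A_0\sqcup B_0$ with $A_0,B_0\ne\emptyset$. Then some vertex of $A_0$ has two neighbors in $B_0$, or some vertex of $B_0$ has two neighbors in $A_0$.
\end{lemma}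

\begin{proof}
Suppose not. We show that almost all edges at $A_0$ stay inside $A_0$, which makes $A_0$ dense and therefore large; the same holds for $B_0$; and two large sets have too many edges between them.

First, at least half of $A_0$ lies outside $L$. A vertex $x\in A_0\cap L$ has at least two neighbors by \eqref{eq:degrees}, none in $F$ by (F1), and at most one in $B_0$. So it has a neighbor $\phi(x)\in A_0$. By (R2), $\phi(x)\notin L$, and $\phi$ is injective because no vertex has two neighbors in $L$. Hence $|A_0\cap L|\le|A_0\setminus L|$.

Each $x\in A_0\setminus L$ has at most $\frac\eta4\log n$ neighbors in $F$ and at most one in $B_0$, so it has at least $\eta\log n-1-\frac\eta4\log n-1\ge\frac\eta2\log n$ neighbors in $A_0$. Summing degrees inside $A_0$,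
\[
e_H(A_0)\ge\frac12\,|A_0\setminus L|\cdot\frac\eta2\log n\ge|A_0|\,\frac\eta8\log n=|A_0|\,\frac{\log n}{800},
\]
and (R4) gives $|A_0|>\beta n$. Exchanging the roles gives $|B_0|>\beta n$. By (R5), $e_H(A_0,B_0)\ge\beta^2n\log n/2-n/3>n$. But each vertex of $A_0$ has at most one neighbor in $B_0$, so $e_H(A_0,B_0)\le n$, a contradiction.
\end{proof}

The existence of $\phi(x)$ is the only point where the hypothesis $\delta(G)\ge2$ is used; a vertex $x$ of degree one would violate the lemma with $A_0=\{x\}$.

Lemma~\ref{lem:cut} shows that $H-F$ is connected, since otherwise $V\setminus F$ has a partition with no crossing edges. By (F3) every vertex of $F$ has a neighbor in $H-F$. Hence $H$ is connected, as Lemma~\ref{lem:extend} requires.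

\subsection{Private neighbors}

Lemma~\ref{lem:cut} will exclude all reductions that split $V\setminus F$. There remain the partitions with one side $A$ inside $F$. To exclude them, it suffices that every $x\in F$ be the midpoint of a chosen path $y\,x\,y'$ with $y,y'\notin F$. There is a constraint. The edges from a vertex $y\notin F$ to $F$ are parallel in $\widehat H$, and a shortest path can use only the lightest of them. So each $y$ can serve only one vertex of $F$, and we need two neighbors for each $x\in F$, all distinct.

Consider the bipartite graph formed by the edges of $H$ between $F$ and $V\setminus F$. For $S\subseteq F$, at least $|S|\frac\eta2\log n$ edges leave $S$ by (F3), and each vertex outside $F$ receives at most $\frac\eta4\log n$ of them by (F2). So $S$ has at least $2|S|$ neighbors outside $F$. Hall's theorem states that a bipartite graph has a matching covering one class if every subset of that class has at least as many neighbors as elements. Replace each vertex of $F$ by two copies with the same neighbors. A set of copies whose originals form $S$ has at most $2|S|$ elements and at least $2|S|$ neighbors, so Hall's theorem applies. We obtain for every $x\in F$ two neighbors $y_x,y'_x\in V\setminus F$,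 all $2|F|$ of these vertices being distinct. Call the edges $xy_x$ and $xy'_x$ \emph{private}. Each vertex outside $F$ lies on at most one private edge.

\subsection{The weights}

Apply Lemma~\ref{lem:extend} to $H$, $F$ and the system $\mathcal P^F$ of Lemma~\ref{lem:subdiv}, with $\mathbb Q$-linearly independent weights
\[
\widehat w(e)\in
\begin{cases}
(1,\,1.01)&\text{if $e$ does not meet $F$,}\\
(1.2,\,1.21)&\text{if $e$ is private,}\\
(1.3,\,1.31)&\text{if $e$ is any other edge between $F$ and $V\setminus F$.}
\end{cases}
\]
The resulting path system $\mathcal P$ in $H$ is non-metrizable. Contraction creates short cycles through $f$, so girth alone no longer forces paths of length two. The intervals compensate for this: edges at $f$ are heavier than the other edges, private edges are the lightest among them, and any two edges weigh less than any three.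

\begin{lemma}\label{lem:twopaths}
\begin{itemize}
\item[(a)] If $x,y,z\notin F$ and $y\ne z$ are neighbors of $x$, then $P_{y,z}=y\,x\,z$.
\item[(b)] If $x\in F$, then $P_{y_x,y'_x}=y_x\,x\,y'_x$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In $\widehat H$ the path $yxz$ weighs less than $2.02$. A $y$--$z$ path through $f$ uses two edges at $f$ and weighs more than $2.4$. Any other $y$--$z$ path that avoids $f$ is a path in $H$; it has at least three edges because $H$ has girth at least $5$, so it weighs more than $3$. Hence $R_{y,z}=yxz$, which avoids $f$.

(b) The path $y_x\,f\,y'_x$ formed by the two private edges at $x$ weighs less than $2.42$. A $y_x$--$y'_x$ path that avoids $f$ has at least three edges, because $y_x,y'_x$ are nonadjacent in $H$ and $x$ is their only common neighbor; it weighs more than $3$. A path through $f$ with at least three edges weighs more than $2.4+1$. Any other path $y_x\,f\,y'_x$ of length two uses a different edge at $y_x$ or at $y'_x$, and that edge is not private, so the path weighs more than $1.2+1.3=2.5$. Hence $R_{y_x,y'_x}$ consists of the two private edges. By \eqref{eq:segment}, $Q_{y_x}=y_xx$ and $Q_{y'_x}=y'_xx$, and the inserted path $P^F_{x,x}$ is the vertex $x$.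
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:good}]
Suppose that $V=A\sqcup B$ is a reduction of $\mathcal P$, and let $A_0=A\setminus F$, $B_0=B\setminus F$. If some $x\in A_0$ had two neighbors $y,z\in B_0$, then $P_{y,z}=yxz$ would leave $B$ by Lemma~\ref{lem:twopaths}(a). The same holds with $A$ and $B$ exchanged. By Lemma~\ref{lem:cut}, one of $A_0,B_0$ is empty; say $A\subseteq F$. Take $x\in A$. Then $y_x,y'_x\in V\setminus F\subseteq B$, but $P_{y_x,y'_x}$ contains $x\notin B$ by Lemma~\ref{lem:twopaths}(b). This contradiction shows that $\mathcal P$ is irreducible. So $H$ is good, and $G$ is good by Lemma~\ref{lem:mono}.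
\end{proof}

\section{Proof of Lemma~\ref{lem:typical}}\label{sec:estimates}

We begin with the probability of a low degree. Let $n-4\le N\le n$ and $\mu=Np_-$, so that $\log n-o(1)\le\mu\le\log n$. By \eqref{eq:lower} with $k=\eta\log n$, and since $(100e)^{\log n/100}=n^{(1+\log100)/100}\le n^{0.057}$,
\begin{equation}\label{eq:lowdeg}
\Pr\big(\mathrm{Bin}(N,p_-)\le\eta\log n\big)\le(1+o(1))\,n^{-1}(100e)^{\log n/100}\le n^{-0.9}.
\end{equation}

\medskip\noindent\textbf{(R1)} By \eqref{eq:lowdeg}, $\mathbb E|L|\le n^{0.1}$, and Markov's inequality gives $\Pr(|L|>n^{0.2})\le n^{-0.1}$. A degree in $G^+$ has mean at most $2\log n$, so by \eqref{eq:upper} with $k=\lceil20\log n\rceil$ it exceeds $20\log n$ with probability at most $(e/10)^{20\log n}\le e^{-20\log n}=n^{-20}$. Take a union bound over the $n$ vertices.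

\medskip\noindent\textbf{(R2)} The events ``this path is present'' and ``its ends have low degree'' are not independent, but become so if we ignore edges inside the path. Fix a potential path of length $\ell\in\{1,2\}$ with vertex set $S$ and ends $x,y$. If it lies in $G^+$ and $x,y\in L$, then three events occur: the path lies in $G^+$; $x$ has at most $\eta\log n$ neighbors outside $S$ in $G^-$; and so has $y$. They depend on the labels of disjoint sets of pairs, namely pairs inside $S$, pairs from $x$ to $V\setminus S$, and pairs from $y$ to $V\setminus S$. By \eqref{eq:lowdeg} the expected number of such paths is at most $n^{\ell+1}p_+^\ell\,n^{-1.8}=(2\log n)^\ell n^{-0.8}=o(1)$. For a potential cycle of length $k\in\{3,4\}$ with vertex set $S$ and a marked vertex $x\in S$, the events ``the cycle lies in $G^+$'' and ``$x$ has at most $\eta\log n$ neighbors outside $S$ in $G^-$'' are independent. The expected number of such pairs is at most $n^kp_+^k\cdot k\,n^{-0.9}=k(2\log n)^kn^{-0.9}=o(1)$.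

\medskip\noindent\textbf{(R3)} The union of two distinct intersecting cycles of length at most $4$ is connected and has $v\le7$ vertices. It has at least $v+1$ edges, because a connected graph with $v$ vertices and at most $v$ edges is a spanning tree plus at most one edge and contains at most one cycle. The expected number of subgraphs of $G^+$ with $v\le7$ vertices and $v+1$ edges is $O(n^vp_+^{v+1})=O((\log n)^8/n)=o(1)$.

\medskip\noindent\textbf{(R4)} Fix $1\le s\le\beta n$ and $k=\lceil s\log n/800\rceil$. For $|S|=s$, the number $e_{G^+}(S)$ is binomial with mean at most $s^2p_+/2=s^2\log n/n$. By \eqref{eq:upper}, $\Pr(e_{G^+}(S)\ge k)\le(800es/n)^k$. The choice of $\beta$ gives $800e\,s/n\le(s/n)^{1/2}\le1$. Hence the probability that some set of size $s$ violates (R4) is at most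
\[
\Big(\frac{en}s\Big)^s\Big(\frac sn\Big)^{s\log n/1600}=\Big(e\,\Big(\frac sn\Big)^{\log n/1600-1}\Big)^s\le q^s,\qquad q=e\,\beta^{\log n/1600-1},
\]
once $\log n\ge1600$. Since $q\to0$, we have $\sum_{s\ge1}q^s=o(1)$.

\medskip\noindent\textbf{(R5)} The mean of $e_{G^-}(S,T)$ is at least $\beta^2n\log n$. By \eqref{eq:chernoff} with $\gamma=1/2$, each of the at most $3^n$ pairs $(S,T)$ fails with probability at most $e^{-\beta^2n\log n/8}$, and $3^ne^{-\beta^2n\log n/8}=o(1)$.

\medskip\noindent\textbf{(R6)} The number of $G^+$-neighbors in $U$ of a given vertex is binomial with mean at most $2\varepsilon\log n$. Let $k=\lceil\log n/400\rceil$, and note that $800e\varepsilon=e^{-800}$. By \eqref{eq:upper} this number is at least $k$ with probability at most $(800e\varepsilon)^k\le e^{-800\log n/400}=n^{-2}$. Take a union bound over the $n$ vertices.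

\medskip\noindent\textbf{(R7)} The mean is $\mu=\binom{|U|}2p_-=(1+o(1))\,\varepsilon^2n\log n/2$, so $\varepsilon^2n\log n/3\le\frac34\mu$ for large $n$. By \eqref{eq:chernoff} with $\gamma=1/4$, (R7) fails with probability at most $e^{-\mu/32}=o(1)$.

\medskip
Each of the seven properties fails with probability $o(1)$, which proves Lemma~\ref{lem:typical} and completes the proof of Theorem~\ref{thm:process}. \qed

\begin{thebibliography}{9}

\bibitem{Bol} Bollob\'as, \emph{Random Graphs}.

\bibitem{CL} Daniel Cizma and Nati Linial, \emph{Irreducible Non-Metrizable Path Systems in Graphs}, arXiv:2104.08770 (2021).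

\bibitem{Die} Diestel, \emph{Graph Theory}.

\end{thebibliography}
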